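# Edge expansion on surfaces: optimal cuts wind only logarithmically often

## 1. Cuts, genus, dual graphs and fixed parameter time

Throughout, a graph is a multigraph without loops. For a graph $G=(V,E)$ put $n=|V|$ and $m=|E|$. The input lists all vertices and all edges, parallel edges separately, and $N=n+m$ is the input size.

**Definition (edge expansion).** For $\emptyset\ne S\subsetneq V$ with complement $\bar S$, the edge-cut $[S,\bar S]$ is the set of edges with one end in $S$ and one in $\bar S$. Its balance is $b(S,\bar S)=\min(|S|,|\bar S|)/n$. The edge expansion is
$$h(G)=\min_{\emptyset\ne S\subsetneq V}\frac{|[S,\bar S]|}{\min(|S|,|\bar S|)} .$$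
Up to the factor $n$, this is the minimum of the cut quotient $|[S,\bar S]|/b(S,\bar S)$.

*Examples.* In the cycle $C_n$ ($n\ge3$) every cut has at least two edges, and cutting off a path on $\lfloor n/2\rfloor$ vertices uses exactly two. So $h(C_n)=2/\lfloor n/2\rfloor$. For $K_{3,3}$ with sides $\{a_1,a_2,a_3\}$ and $\{b_1,b_2,b_3\}$ we list the possibilities up to symmetry. One vertex gives $3/1$. Two vertices on the same side give $6/2$, and on different sides $4/2$. Three vertices on one side give $9/3$. Two on one side and one on the other span two edges, so they have $9-4=5$ cut edges and give $5/3$. Hence $h(K_{3,3})=5/3$.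

**Definition (genus, cellular embedding).** The genus of $G$ is the least genus of an orientable surface on which $G$ embeds. An embedding is cellular if every face is an open disc. A cellular embedding of a connected graph in an oriented surface is encoded by its rotation system, the cyclic order of the edges around each vertex. The boundary walks of the faces can be read off from it.

*Example.* $K_{3,3}$ is not planar. Delete $e=a_1b_1$. What remains is a subdivision of $K_4$ on $a_2,a_3,b_2,b_3$, where $a_1$ subdivides the edge $b_2b_3$ and $b_1$ subdivides $a_2a_3$. On the sphere it has the four faces
$$P=(b_2a_1b_3a_2),\quad Q=(a_2b_1a_3b_2),\quad B=(b_2a_1b_3a_3),\quad D=(a_2b_1a_3b_3).$$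
Join $P$ and $Q$ by a handle, which turns them into one annulus, and draw $e$ through it from $a_1$ (on $P$) to $b_1$ (on $Q$). This cuts the annulus into a disc $A$ with $4+4+2=10$ sides. So we have a cellular embedding in the torus with faces $A,B,D$, and $K_{3,3}$ has genus $1$. Note that $e$ has both its sides on the same face $A$.

**Definition (dual graph).** The dual $G^*$ of a cellularly embedded graph has one vertex for each face and, for each edge $e$ of $G$, an edge $e^*$ joining the faces on the two sides of $e$. It may have loops.

*Example.* In the drawing above, $G^*$ has vertices $A,B,D$. The edges $a_1b_2,a_1b_3,a_3b_2$ give three edges $AB$. The edges $a_2b_1,a_3b_1,a_2b_3$ give three edges $AD$. The edge $a_3b_3$ gives $BD$. The edges $a_1b_1,a_2b_2$ give loops at $A$.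

**Definition (fixed parameter tractable).** A problem is fixed parameter tractable (FPT) with respect to genus if it can be solved in time $f(g)\,N^{O(1)}$ on inputs of size $N$ whose graph has genus $g$, where $f$ is a computable function of $g$ alone.

*Example.* A running time $N^g$ is not of this form, but $(1+\ln N)^{k}$ with $k=k(g)$ computable is. One term of the exponential series gives $x^k\le k!\,e^x$ for $x\ge0$, hence
$$(1+\ln N)^k\le k!\,e^{1+\ln N}=e\,k!\,N. \tag{1}$$
So powers of logarithms with exponent depending on $g$ are harmless, and powers of $N$ are not.

**Facts recalled from topology.** A connected compact orientable surface of genus $k$ with $r$ boundary circles has Euler characteristic $2-2k-r$. On a closed oriented surface $\Sigma$, two closed curves meeting transversally have an algebraic intersection number, the signed count of their crossings. It depends only on the classes in $H_1(\Sigma;\mathbb Z)$ and is bilinear. On the torus, a meridian and a longitude have intersection number $\pm1$. If $\Sigma$ carries a cellularly embedded graph, then the cycles of this graph generate $H_1(\Sigma;\mathbb Z)$, and the oriented boundary of each face, or of any compact subsurface, is null-homologous.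

## 2. Is edge expansion FPT in the genus?

For a graph of genus $g$ the edge expansion can be determined exactly in time $N^{O(g^2)}$. Viresh Patel's paper "Determining Edge Expansion and Other Connectivity Measures of Graphs of Bounded Genus" (arXiv:1004.4484, 2010) raises the following question: is finding the edge expansion fixed parameter tractable with respect to genus? In other words, can $g$ be moved out of the exponent of $N$? The answer is yes.

**Theorem 1.** There are a computable function $f$ and an algorithm which, given a graph $G$ with $n\ge2$ vertices, input size $N$ and genus $g$, computes $h(G)$ exactly, together with an optimal cut, in time $f(g)\,N^{O(1)}$. Apart from finding an embedding of genus $g$ (a known FPT result, quoted below), the algorithm is given completely in these notes and takes time $2^{O((g+1)\log(g+2))}N^{O(1)}$.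

A version with capacities, weights and other quotients is Theorem 12 in Section 12.

**Disconnected graphs.** This step disposes of a trivial case. If $G$ is disconnected, then $h(G)=0$ and the vertex set of a component is an optimal cut. From now on $G$ is connected, so $h=h(G)>0$ and $m\ge1$.

**The embedding.** This step provides the surface. We quote one algorithmic theorem (B. Mohar, SIAM J. Discrete Math. 12 (1999) 6–26; K. Kawarabayashi, B. Mohar, B. Reed, FOCS 2008): there is an algorithm, uniform in $k$, which given a simple graph $H$ and $k\ge0$ decides in time $f_0(k)|V(H)|$, after reading the input, whether $H$ embeds in the orientable surface of genus $k$, and if so outputs an embedding. Here $f_0$ is computable (doubly exponential in the first paper, singly exponential in the second). Run it for $k=0,1,2,\dots$ on the underlying simple graph of $G$ until it first succeeds. Drawing parallel edges next to each other does not change the genus, so the first success is at $k=g$, and we insert the parallel edges in this way. By a theorem of Youngs (1963), a minimum-genus embedding of a connected graph is cellular. So we hold a rotation system of a cellular embedding of $G$ in the closed oriented surface $\Sigma$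 of genus $g$. Everything below uses only this rotation system.

**Notation.** Let $c(S)=|[S,\bar S]|$, with $c(\emptyset)=c(V)=0$. For an integer $x$ let $d(x)$ be its distance to the set $n\mathbb Z$. The function $d$ is $n$-periodic, even, $1$-Lipschitz and subadditive, and $d(|S|)=\min(|S|,|\bar S|)$. By definition of $h$,
$$c(S)\ge h\,d(|S|)\qquad\text{for all }S\subseteq V. \tag{2}$$
We call a nonempty proper $S$ optimal if equality holds.

**Lemma 2.** There is an optimal $S$ such that $G[S]$ and $G[\bar S]$ are both connected.

*Proof.* Let $S$ be optimal and let $A_i$ be the vertex sets of the components of $G[S]$. No edge joins two different $A_i$, so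
$$\sum_i c(A_i)=c(S)=h\,d(|S|)\le h\sum_i d(|A_i|)\le\sum_i c(A_i),$$
by subadditivity and (2). So all inequalities are equalities and every $A_i$ is optimal. Replace $S$ by $A_1$, so that $G[S]$ is connected. Let $B_j$ be the components of $G[\bar S]$. As $d(|S|)=d(|\bar S|)$ and $c(S)=c(\bar S)$, the same computation shows that every $B_j$ is optimal. Take $B_1$. It is connected. Its complement is $S\cup\bigcup_{j\ge2}B_j$, and since $G$ is connected each $B_j$ has an edge leaving it, which must go to $S$. So the complement is connected too. $\square$

## 3. From a cut to closed walks in the dual

**Discs, sides, corners.** Each face $F$ is modelled by a round closed disc $D_F$. Its boundary circle is divided into sides (occurrences of edges) by corners (occurrences of vertices), and $\Sigma$ arises by gluing the sides in pairs. As $G$ is loopless and connected with $n\ge2$, every disc has at least two sides. Fix a point $w_e$ in the interior of each edge $e$. It appears once on each of the two sides of $e$.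

**Definition (dart, closed dual walk).** A dart crosses an edge $e$ at $w_e$, leaving a face through one side of $e$ and entering a face through the other side. One end of $e$ is on its left, the other on its right. A closed dual walk is a cyclic sequence of darts $d_1,\dots,d_k$, $k\ge1$, such that the entering side of $d_i$ and the leaving side of $d_{i+1}$ are distinct sides of the same face (indices cyclic). This transition is drawn as the straight chord between the $w$-points of the two sides. The cost of the walk is $k$. For a finite collection $\mathcal Z$ of closed dual walks and an edge $e=uv$, let $f_{\mathcal Z}(e;u,v)$ be the number of its darts crossing $e$ with $u$ on the left, minus the number with $v$ on the left.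

*Examples.* For $C_n$ on the sphere with its two faces, going out across one edge and back in across another is a closed dual walk of cost $2$. In the torus drawing of $K_{3,3}$, both sides of $e=a_1b_1$ lie on $A$, so the single dart crossing $e$ with $a_1$ on its left is a closed dual walk $z$ of cost $1$.

**Lemma 3.** Let $\emptyset\ne S\subsetneq V$. There is a disjoint union $\beta$ of simple closed curves, which are closed dual walks of total cost $c(S)$, crossing every cut edge exactly once and no other edge, with $f_\beta(e;u,v)=1_S(u)-1_S(v)$ for every edge $e=uv$. Moreover $\beta$ is null-homologous. If $G[S]$ and $G[\bar S]$ are connected, then $\beta$ has at most $g+1$ components.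

*Proof.* **Step 1: drawing $\beta$.** The purpose is to separate $S$ from $\bar S$ inside each disc. Going once around the circle of $D_F$ we change between $S$ and $\bar S$ exactly at the cut sides, so their number is even. If it is positive, it is at least $2$, and the $w$-points of the cut sides divide the circle into arcs containing alternately only corners in $S$ and only corners in $\bar S$. Each arc runs between $w$-points of distinct sides, so it contains a corner. For each $S$-arc draw the chord joining its two ends. The $S$-arcs, with endpoints included, are pairwise disjoint, since $\bar S$-arcs lie between them. So the chords are disjoint, and each $w$-point of a cut side is used exactly once in $D_F$. Over all discs the chords fit together to disjoint simple closed curves. They cross every cut edge exactly once, at $w_e$, and no other edge.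

**Step 2: the two sides of $\beta$.** The purpose is to show that $\beta$ is a boundary. The chords split $D_F$ into one $S$-piece behind each $S$-arc, containing only corners in $S$, and one remaining $\bar S$-piece, containing only corners in $\bar S$. If $F$ has no cut side, $D_F$ is a single piece of the type of its corners. Every piece contains a corner. Two pieces glued along an uncut edge, or along a half of a cut edge, have the same type, because that edge or half-edge ends at a vertex which is a corner of both. The pieces around a vertex have the type of the vertex. So each component of $\Sigma\setminus\beta$ consists of pieces of one type and contains a vertex. Each chord has an $S$-piece on one side and the $\bar S$-piece on the other, and passing through $w_e$ the $S$-side stays on the side of the end of $e$ in $S$. Orient $\beta$ with the $S$-pieces on the left. Then each component is a closed dual walk, every cut edge is crossed by one dart with its end in $S$ on the left, and $f_\beta(e;u,v)=1_S(u)-1_S(v)$. Also $\beta$ is the oriented boundary of the union of the closed $S$-pieces, so it is null-homologous.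

**Step 3: counting components.** Let both sides be connected and let $\beta$ have $r$ components. The drawings of $G[S]$ and $G[\bar S]$ are disjoint from $\beta$, so each lies in one component of $\Sigma\setminus\beta$. Every component of $\Sigma\setminus\beta$ contains a vertex and has one type, so there are exactly two. Each curve of $\beta$ borders both. Cutting $\Sigma$ along $\beta$ therefore gives two connected compact surfaces with $r$ boundary circles each, and their Euler characteristics add up to $2-2g$, since circles have Euler characteristic $0$. Each is at most $2-r$. So $2-2g\le4-2r$, that is, $r\le g+1$. $\square$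

## 4. From dual walks back to a cut: potentials, area, level sets

We want to read a cut off from a collection of dual walks, and to know its size from quantities that can be summed along the walks.

**Lemma 4.** If a finite collection $\mathcal Z$ of closed dual walks has total intersection number $0$ with every closed walk of $G$, then there is $\varphi:V\to\mathbb Z$ with $f_{\mathcal Z}(e;u,v)=\varphi(u)-\varphi(v)$ for every edge $e=uv$.

*Proof.* A dart crossing $e=uv$ with $u$ on its left is crossed from left to right by the step $u\to v$ along $e$, and from right to left by the step $v\to u$. So, up to one global sign, the intersection number of $\mathcal Z$ with a closed walk of $G$ is the sum of $f_{\mathcal Z}$ over the steps of the walk. All these sums vanish. As $G$ is connected, we may define $\varphi(v)$ as the sum of $f_{\mathcal Z}$ over the steps of any walk from $v$ to a fixed vertex. $\square$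

**Area.** Let $C$ be a spanning tree of $G$, rooted at $v_0$. For $u\ne v_0$ let $p(u)$ be its parent and $\mathrm{size}(u)$ the number of vertices in its subtree. For a dart $\delta$ crossing the edge $u\,p(u)$ of $C$ put $\omega(\delta)=\mathrm{size}(u)$ if $u$ is on the left and $\omega(\delta)=-\mathrm{size}(u)$ otherwise. On all other darts $\omega=0$. Let $\omega(\mathcal Z)$ be the sum over all darts of $\mathcal Z$.

**Lemma 5.** Suppose $f_{\mathcal Z}(e;u,v)=\varphi(u)-\varphi(v)$ for all edges, and put $S_j=\{v:\varphi(v)\ge j\}$ for $j\in\mathbb Z$. Then
$$\omega(\mathcal Z)=\sum_v(\varphi(v)-\varphi(v_0))\equiv\sum_v\varphi(v)\pmod n, \tag{3}$$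
$$\mathrm{cost}(\mathcal Z)\ \ge\ \sum_j c(S_j)\ \ge\ h\sum_j d(|S_j|)\ \ge\ h\,d(\omega(\mathcal Z)). \tag{4}$$
If $d(\omega(\mathcal Z))>0$ and $\mathrm{cost}(\mathcal Z)=h\,d(\omega(\mathcal Z))$, then some $S_j$ is optimal.

*Proof.* By definition $\omega(\mathcal Z)=\sum_{u\ne v_0}\mathrm{size}(u)(\varphi(u)-\varphi(p(u)))$. The term for $u$ is counted once for each vertex $v$ in the subtree of $u$. For fixed $v$ the differences along the tree path from $v$ to $v_0$ telescope to $\varphi(v)-\varphi(v_0)$. This gives the equality in (3), and $n\varphi(v_0)\equiv0$ gives the congruence.

The number of darts crossing $e=uv$ is at least $|f_{\mathcal Z}(e;u,v)|=|\varphi(u)-\varphi(v)|$, which is the number of integers $j$ for which $S_j$ separates $u$ from $v$. Summing over edges gives the first inequality of (4), and (2) gives the second. For the third choose an integer $B$ with $\varphi\ge-B$. Then $\sum_v\varphi(v)=\sum_{j>-B}|S_j|-Bn$, a finite sum. Since $d$ is $n$-periodic and subadditive, $d(\omega(\mathcal Z))=d\big(\sum_{j>-B}|S_j|\big)\le\sum_jd(|S_j|)$. All but finitely many $d(|S_j|)$ vanish.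

In the equality case all inequalities in (4) are equalities. With (2) this gives $c(S_j)=h\,d(|S_j|)$ for each $j$. As $\sum_jd(|S_j|)\ge d(\omega(\mathcal Z))>0$, some $d(|S_j|)>0$, so this $S_j$ is nonempty and proper, hence optimal. $\square$

## 5. The sphere by hand

Let $g=0$. Then $H_1(\Sigma;\mathbb Z)=0$, so every closed dual walk satisfies the hypothesis of Lemma 4. By Lemma 5, a closed dual walk with $\omega\equiv a\not\equiv0\pmod n$ costs at least $h\,d(a)$. Conversely, take $S$ as in Lemma 2. Its $\beta$ is a single closed dual walk of cost $c(S)=h\,d(|S|)$, and by (3) with $\varphi=1_S$ it has $\omega(\beta)\equiv|S|$. So $h$ is the minimum over $a\not\equiv0$ of the least cost of a closed dual walk with $\omega\equiv a$, divided by $d(a)$. For each start dart, a breadth-first search on the $2mn$ pairs (current dart, value of $\omega$ modulo $n$) finds it in polynomial time.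

For $C_n$ with vertices $v_0,\dots,v_{n-1}$, let $C$ be the path $v_0v_1\cdots v_{n-1}$ rooted at $v_0$, so $\mathrm{size}(v_i)=n-i$. The walk going out across $v_{i-1}v_i$ and in across $v_{j-1}v_j$, with $1\le i<j\le n-1$, has cost $2$ and $\omega=\pm((n-i)-(n-j))=\pm(j-i)$. This is, up to sign, the size of the cut set $\{v_i,\dots,v_{j-1}\}$, and we recover $h(C_n)=2/\lfloor n/2\rfloor$. (For $n=3$ take $i=1$, $j=2$. For larger $n$ the difference $\lfloor n/2\rfloor\le n-2$ is available.)

On a surface of positive genus only one thing is missing: Lemma 4 requires the collection to be null-homologous, so the search must keep track of homology.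

## 6. Homology coordinates along shortest dual paths

**Tree and cotree.** The purpose is to find $2g$ curves that detect homology. Let $T^*$ be a breadth-first spanning tree of $G^*$ with root face $r_0$. We claim that the edges of $G$ whose duals are not in $T^*$ form a connected spanning subgraph. Otherwise there is a nonempty cut of $G$ all of whose edges have duals in $T^*$. Every facial walk meets a cut an even number of times, so the duals of the cut edges form a nonempty subgraph of $G^*$ with all degrees even (loops counting twice). It contains a cycle, which is impossible in a tree. Let $C$ be a spanning tree of this subgraph; it is the tree used for $\omega$ from now on. Let $X$ be the set of edges $e\notin C$ with $e^*\notin T^*$. If $G$ has $\phi$ faces, then by Euler's formula $|X|=m-(n-1)-(\phi-1)=2g$.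

For $e\in X$ let $\alpha_e$ be the closed curve that goes along $T^*$ from $r_0$ to one face at $e$, across $e$, and back along $T^*$ to $r_0$.

**Lemma 6.** The curves $\alpha_e$, $e\in X$, generate $H_1(\Sigma;\mathbb Z)$.

*Proof.* $G^*$ is cellularly embedded, with one face for each vertex of $G$, so its cycles generate $H_1$. The cycles are generated by the fundamental cycles of $T^*$, one for each $e^*$ with $e\in C\cup X$, and $\alpha_e$ is homologous to the fundamental cycle of $e^*$. It remains to eliminate $e\in C$. Add up the boundaries of the dual faces belonging to the vertices of one component $K$ of $C-e$. The result is a null-homologous cycle, supported on the duals of the edges leaving $K$, each with coefficient $\pm1$. The only edge of $C$ leaving $K$ is $e$, so the other dual edges are in $T^*\cup X^*$. A cycle is the combination of fundamental cycles given by its coefficients on non-tree edges. So the fundamental cycle of $e^*$ is homologous to an integer combination of those of $x^*$, $x\in X$. $\square$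

*Example.* For the torus drawing of $K_{3,3}$ with $r_0=A$, let $T^*$ consist of the duals of $a_3b_2$ (an edge $AB$) and $a_2b_3$ (an edge $AD$). The remaining seven edges contain the spanning tree $C=\{a_1b_1,\,b_1a_2,\,b_1a_3,\,a_2b_2,\,a_3b_3\}$, and $X=\{a_1b_2,a_1b_3\}$ has $2=2g$ elements.

**Geodesic arcs.** The purpose is to draw each $\alpha_e$ as two arcs that cross as few edges as possible and meet chords in a controlled way. On each edge $t$ with $t\in X$ or $t^*\in T^*$ fix a direction and a point $x_t$ in the interior of $t$ after $w_t$. Fix a corner $\kappa$ of $D_{r_0}$ and a point $o$ in the interior of $D_{r_0}$, so close to $\kappa$ that no chord between $w$-points contains $o$ or separates $o$ from $\kappa$. This is possible since there are finitely many chords and $\kappa$ is on none of them.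

Let $e\in X$, let $s$ be a side of $e$, lying in the face $F$, and let $r_0=F_0,\dots,F_q=F$ be the tree path. The arc $\gamma_s$ starts at $o$, runs through $D_{F_0},\dots,D_{F_q}$ by straight segments, crosses the tree edges $t$ on its way at $x_t$, and in $D_{F_q}$ heads straight to $x_e$ on the side $s$. It stops inside the face just before $x_e$, so close to $x_e$ that no chord between $w$-points meets the omitted piece. Thus $\gamma_s$ is a simple arc with at most one straight segment in each disc. It avoids $V$ and crosses every edge at most once. If $s,s'$ are the two sides of $e$, then $\alpha_e$ is $\gamma_s$, followed by a tiny segment through $x_e$, followed by $\gamma_{s'}$ reversed.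

**Lemma 7.** If $x,y\in\gamma_s$ lie in open faces, the part of $\gamma_s$ between them crosses at most as many edges as any curve from $x$ to $y$ that avoids $V$ and crosses edges transversally.

*Proof.* Let $x\in F_i$, $y\in F_j$. The part of $\gamma_s$ crosses $|i-j|$ edges, and this is the distance of $F_i$ and $F_j$ in $G^*$, because subpaths of root paths of a breadth-first tree are shortest paths. A curve as described with $k$ crossings gives a walk of length $k$ from $F_i$ to $F_j$ in $G^*$. $\square$

**Crossings of chords with arcs.** The purpose is to see that crossings are combinatorial. The $w$-points and $x$-points are distinct boundary points of round discs, and neither $o$ nor the end of $\gamma_s$ lies on a chord between $w$-points. So a transition chord meets the segment of $\gamma_s$ in its disc at most once, transversally, at a point in an open face that is not an end of the segment. By the choice of $o$ and of the end of $\gamma_s$, no chord distinguishes $o$ from $\kappa$, or the end of $\gamma_s$ from $x_e$. So the chord and the segment cross iff their endpoint pairs, after these replacements, interleave on the circle. The cyclic order of the points, and therefore also the sign of the crossing, is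 read off from the rotation system.

**Definition (coordinates).** For a dual walk, or part of one, $\tau$ and an arc $\gamma=\gamma_s$, let $y_\gamma(\tau)$ be the signed number of crossings of $\tau$ with $\gamma$. For $e\in X$ with sides $s,s'$ let $Y_e(\tau)=y_{\gamma_s}(\tau)-y_{\gamma_{s'}}(\tau)$.

For closed $\tau$, $Y_e(\tau)$ is the algebraic intersection number with $\alpha_e$, since $\tau$ misses the tiny segment and $\gamma_{s'}$ is run backwards. If $\sum_{z\in\mathcal Z}Y_e(z)=0$ for all $e\in X$, then by Lemma 6 the collection $\mathcal Z$ has intersection number $0$ with every closed curve, in particular with every closed walk of $G$. So Lemma 4 applies: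
$$\sum_{z\in\mathcal Z}Y_e(z)=0\ \text{ for all }e\in X\quad\Longrightarrow\quad f_{\mathcal Z}(e;u,v)=\varphi(u)-\varphi(v)\ \text{ for some }\varphi:V\to\mathbb Z. \tag{5}$$

## 7. Exact tracking costs $N^{O(g)}$, and tracking modulo 2 is wrong

The natural plan is to run the search of Section 5 on states (current dart, vector $\eta$ of the $2g$ coordinates, area modulo $n$), and to combine at most $g+1$ closed walks whose vectors add up to $0$. Lemmas 3 and 5 with (5) make this correct. A component of $\beta$ has at most $m$ chords and each chord crosses each arc at most once, so the range $[-2m,2m]^{X}$ suffices for $\eta$. The plan breaks down when we count states: $(4m+1)^{2g}$ vectors give a running time $N^{O(g)}$, with $g$ still in the exponent.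

One might shrink the range by recording $\eta$ modulo $2$. Then soundness fails, already for $K_{3,3}$. Use the torus drawing and the trees of the example in Section 6, with $C$ rooted at $b_1$, and the one-dart walk $z$ across $e=a_1b_1$ with $a_1$ on its left. Since $a_1$ is a leaf of $C$ with parent $b_1$, $\omega(z)=1$. The collection consisting of $z$ twice has cost $2$, area $2$, and coordinates $2Y(z)\equiv0\pmod 2$. So the modified search would report a value of at most $2/d(2)=1$, whereas $h(K_{3,3})=5/3$. The collection is not null-homologous: the $4$-cycle $a_1b_1a_2b_2$ passes through $e$ once and its other edges are not crossed, so its intersection number with the collection is $\pm2$.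

So the coordinates must be exact integers, and we need a smaller range. No small range works for all cuts, as a cut may spiral. Let $t\ge2$ and $p=2t+2$. Take the cylindrical grid with vertices $(i,j)$, $i\in\mathbb Z_p$, $-1\le j\le2t-1$, drawn in the plane with row $j$ a circle whose radius grows with $j$ and with $i$ increasing counterclockwise. Let $S$ contain, for $0\le k\le t-1$, all vertices of row $2k$ except $(-2k-1,2k)$, and for $0\le k\le t-2$ the connector $(-2k-2,2k+1)$. In row $2k$ this is a path running counterclockwise from $(-2k,2k)$ to $(-2k-2,2k)$, and the connector joins its last vertex to the first vertex $(-2(k+1),2k+2)$ of the next row path. There are no other adjacencies, so $G[S]$ is a path. No face has all its corners in $S$, so the $S$-pieces form a disc around this path, and $\beta$ is a single closed curve.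

Let $\gamma$ be the radial curve between columns $0$ and $1$, from the inner to the outer face. It crosses each row circle once, which any curve from the inner to the outer face must do. The missing vertices lie in columns $-1,-3,\dots,-2t+1$ and the connectors in columns $-2,-4,\dots,-2t+2$, and none of these is congruent to $0$ or to $1\equiv-2t-1$ modulo $p$. So in columns $0$ and $1$ the set $S$ is exactly the rows $0,2,\dots,2t-2$, and in each square between the two columns $\beta$ is a chord joining the two radial sides, crossing $\gamma$ once. With $S$ on its left, $\beta$ runs counterclockwise along the outer side of the spiral, crossing $\gamma$ in the same direction $t$ times in a row, and then returns clockwise along the inner side. So the partial crossing number reaches $t$, while $n=(2t+1)(2t+2)$. It can have order $\sqrt n$.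

The cut in this example is far from optimal, and here lies the way out. If the curve $\beta$ of a cut turns many times around a geodesic arc, consecutive turns bound strips of surface. The region between two turns is cheap to cut out of $G$: its boundary consists of the two turns and of short pieces of the geodesic. Yet many edges of the cut lie inside it and many outside. Section 8 shows that this is impossible for an optimal cut. It will follow that the lengths of the turns grow geometrically, so that there are only $O(\log m)$ of them in each family of parallel turns. A range of size $O((g+1)\log N)$ then suffices, and by (1) the resulting number of states is acceptable.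

## 8. An optimal cut is not split by a cheap set

For a fixed $S$ and $Y\subseteq V$, let $e_Y$ be the number of edges of $[S,\bar S]$ with both ends in $Y$.

**Lemma 8.** If $S$ is optimal and $Y\subseteq V$, then $\min(e_Y,e_{\bar Y})\le c(Y)$.

*Proof.* The statement is symmetric in $Y$ and $\bar Y$, so let $|Y|\le n/2$. We show $e_Y\le c(Y)$ by comparing $S$ with the two sets obtained by adding $Y$ to it and removing $Y$ from it. First,
$$c(S\cup Y)+c(S\setminus Y)=2e_{\bar Y}+c(Y). \tag{6}$$
An edge inside $Y$ is cut by neither set. On $\bar Y$ both sets agree with $S$, so an edge inside $\bar Y$ contributes $2$ if $S$ cuts it and $0$ otherwise. An edge between $Y$ and $x\in\bar Y$ is cut by $S\cup Y$ iff $x\notin S$, and by $S\setminus Y$ iff $x\in S$, so it contributes exactly $1$.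

We have $|S\cup Y|=|S|+|Y\setminus S|$ and $|S\setminus Y|=|S|-|Y\cap S|$. By (2) and the Lipschitz property of $d$, the left side of (6) is at least
$$h\big(d(|S|)-|Y\setminus S|\big)+h\big(d(|S|)-|Y\cap S|\big)=2c(S)-h|Y|\ge2c(S)-c(Y),$$
because $h|Y|=h\,d(|Y|)\le c(Y)$. Since $c(S)\ge e_Y+e_{\bar Y}$, we obtain $2e_{\bar Y}+c(Y)\ge2e_Y+2e_{\bar Y}-c(Y)$, that is, $e_Y\le c(Y)$. $\square$

The next lemma turns the resulting inequality on lengths into a logarithmic bound. The constant $\lambda$ is $4$ for Theorem 1 and $5$ for Theorem 12.

**Lemma 9.** Let $\lambda\ge1$ be an integer and $T\ge1$. Let $r_1,\dots,r_k\ge1$ have sum at most $T$, and suppose that for all $i<j$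
$$\min\Big(\sum_{i<l<j}r_l,\ \sum_{l<i\text{ or }l>j}r_l\Big)\le\lambda(r_i+r_j). \tag{7}$$
Then $k\le24\lambda+16\lambda\log_5T$. For $\lambda=4$ this is $96+64\log_5T$.

*Proof.* **Step 1: blocks improve the constant.** Let $q=\lfloor k/(4\lambda)\rfloor$. If $q=0$ then $k<4\lambda$ and we are done. Otherwise split the first $4\lambda q$ indices into $q$ consecutive blocks of size $4\lambda$ with sums $R_1,\dots,R_q$. In block $b$ choose an index whose value is at most the average $R_b/(4\lambda)$. For blocks $b<b'$ apply (7) to the chosen indices. All blocks strictly between $b$ and $b'$ are counted in the inner sum and all blocks before $b$ or after $b'$ in the outer sum, so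
$$\min\Big(\sum_{b<\ell<b'}R_\ell,\ \sum_{\ell<b\text{ or }\ell>b'}R_\ell\Big)\le\tfrac14(R_b+R_{b'}).$$

**Step 2: away from the middle, the inner sum is the small one.** Let $\mathcal R=\sum_\ell R_\ell$ and let $b_0$ be least with $\sum_{\ell\le b_0}R_\ell\ge\mathcal R/2$. If $b<b'<b_0$, the outer sum is at least $\sum_{\ell\ge b_0}R_\ell>\mathcal R/2$. If $b_0<b<b'$, it is at least $\sum_{\ell\le b_0}R_\ell\ge\mathcal R/2$. In both cases it exceeds $\mathcal R/4\ge\frac14(R_b+R_{b'})$, so the inner sum is at most $\frac14(R_b+R_{b'})$. With $\sigma(b,b')=\sum_{b\le\ell\le b'}R_\ell$ (zero if $b>b'$) this says $R_b+R_{b'}\ge4\,\sigma(b+1,b'-1)$, hence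
$$\sigma(b,b')\ge5\,\sigma(b+1,b'-1). \tag{8}$$

**Step 3: geometric growth.** Let $u=b_0-1$ be the number of blocks before $b_0$. If $u\ge1$, apply (8) $\lfloor(u-1)/2\rfloor$ times, starting from $\sigma(1,u)\le T$ and removing one block at each end every time. At least one block is left and its sum is at least $1$, so $5^{\lfloor(u-1)/2\rfloor}\le T$. As $\lfloor(u-1)/2\rfloor\ge u/2-1$, we get $u\le2\log_5T+2$, which also holds for $u=0$. The same bound holds for the number of blocks after $b_0$. So $q\le4\log_5T+5$ and $k<4\lambda(q+1)\le4\lambda(4\log_5T+6)$. $\square$

## 9. Parallel turns bound discs

Fix an optimal $S$ with its curves $\beta$, and one arc $\gamma=\gamma_s$. Cut the components of $\beta$ that meet $\gamma$ at their crossings with $\gamma$ into subarcs. Each subarc $\rho$ crosses some number $r(\rho)\ge1$ of edges, because one chord crosses $\gamma$ at most once. A component meeting $\gamma$ only once gives one subarc, with both ends at the same point of $\gamma$.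

Let $\Sigma_\gamma$ be $\Sigma$ cut along $\gamma$. It has genus $g$ and one boundary circle, made of the two sides $\gamma^+,\gamma^-$ of $\gamma$, which share their two end points. A crossing of $\beta$ with $\gamma$ gives one point on $\gamma^+$ and one on $\gamma^-$. So the subarcs are disjoint simple arcs in $\Sigma_\gamma$ with distinct endpoints.

**Definition (through arc).** A through arc is a subarc with one end on $\gamma^+$ and the other on $\gamma^-$. Order the through arcs $\rho_1,\dots,\rho_M$ by their ends along $\gamma^+$. Let $a_l,b_l\in\gamma$ be the positions of the ends of $\rho_l$ on $\gamma^+$ and on $\gamma^-$, and let $r_l=r(\rho_l)$.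

*Example.* In the spiral of Section 7, cut along the radial curve $\gamma$, the part of $\beta$ between two consecutive crossings on the outer side of the spiral leaves $\gamma$ on one side and comes back on the other. It is a through arc.

**Lemma 10.** The order $\rho_1,\dots,\rho_M$ can be split into at most $4g+1$ intervals, called chains, such that any two consecutive arcs $\rho_l,\rho_{l+1}$ of a chain cobound a closed disc $B_l\subset\Sigma_\gamma$, bounded by $\rho_l$, $\rho_{l+1}$, the segment of $\gamma^+$ between $a_l,a_{l+1}$ and the segment of $\gamma^-$ between $b_l,b_{l+1}$. The disc $B_l$ meets $\partial\Sigma_\gamma$ only in these two segments and contains no through arc in its interior. The discs have pairwise disjoint interiors, and so do their segments on $\gamma^-$.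

*Proof.* We may assume $M\ge1$. **Step 1: a graph with two vertices.** The purpose is to make Euler's formula applicable. Glue a round disc $D_0$ to $\partial\Sigma_\gamma$. This gives a closed surface $\hat\Sigma$ of genus $g$. The chord of $D_0$ joining the two points of $\gamma^+\cap\gamma^-$ splits $D_0$ into a $\gamma^+$-part and a $\gamma^-$-part. Put a point $v^\pm$ into the open $\gamma^\pm$-part and join it by straight segments (spokes) to the ends of the through arcs on $\gamma^\pm$. The extended through arcs form a connected bipartite multigraph $H$ embedded in $\hat\Sigma$, with the two vertices $v^+,v^-$ and $M$ edges. The spokes divide $D_0$ into $M-1$ inner sectors at $v^+$, each between consecutive spokes and containing the segment of $\gamma^+$ between their ends; $M-1$ inner sectors at $v^-$ of the same kind; and one remaining piece, which contains the outer corners at both $v^+$ and $v^-$. Let $F_0$ be the face of $H$ containing the remaining piece.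

**Step 2: most faces are discs of length two.** For a face $F$ of $H$ let $\bar F$ be the compact surface with interior $F$ obtained by cutting $\hat\Sigma$ along $H$. Triangulate $\hat\Sigma$ with $H$ as a subcomplex. The alternating count of open simplices in $F$ equals $\chi(\bar F)$, since boundary circles contribute $0$. Hence $2-2g=(2-M)+\sum_F\chi(\bar F)$, that is, $\sum_F\chi(\bar F)=M-2g$. Each $\bar F$ is connected, compact and orientable with nonempty boundary, so $\chi(\bar F)\le1$, with equality iff $F$ is an open disc, and $\chi(\bar F)\le0$ otherwise. So the number $D$ of disc faces satisfies $D\ge M-2g$. The boundary circles of all $\bar F$ traverse each edge of $H$ exactly twice, so the lengths of all faces add up to $2M$. Every disc face has even length, as $H$ is bipartite, and length at least $2$. If $D_2$ is the number of disc faces of length $2$, then $2M\ge2D_2+4(D-D_2)$, so $D_2\ge2D-M\ge M-4g$. Call a disc face of length $2$ good if it is not $F_0$. There are at least $M-4g-1$ good faces.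

**Step 3: a good face gives a disc $B_l$.** A good face has exactly one corner at $v^+$ and one at $v^-$. Both are inner, since the outer corners lie in $F_0$. The corner at $v^+$ lies between the spokes of $\rho_l$ and $\rho_{l+1}$ for some $l$, so the boundary walk consists of these two distinct edges, and it visits each of its edges and vertices once. So the closure of the face is a closed disc. The part of the face in $D_0$ is a union of pieces of $D_0$ minus the spokes. Every such piece has a corner, which is then a corner of the face. So the face meets $D_0$ in exactly the two inner sectors at its corners, and each of these lies between the spokes of $\rho_l$ and $\rho_{l+1}$. Removing the two sectors leaves a closed disc $B_l$ with the stated boundary. It meets $\partial\Sigma_\gamma$ only in the two segments, and it contains no through arc in its interior, because it is part of a face of $H$. Distinct good faces have disjoint interiors and use distinct corners at $v^+$ and at $v^-$, which gives the disjointness statements.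

**Step 4: cutting the order.** Each good face uses its own inner corner at $v^+$. So at most $(M-1)-(M-4g-1)=4g$ inner corners at $v^+$ do not belong to good faces. Cut the order at these corners. $\square$

## 10. An optimal cut crosses a geodesic arc with partial sums $O((g+1)\log m)$

**Proposition 11.** Let $\Lambda=96+64\log_5m$ and $Q=(4g+1)\Lambda$. For an optimal $S$ and an arc $\gamma=\gamma_s$ there are at most $Q$ through arcs. Consequently $|y_\gamma(\tau)|\le Q+1$ for every connected part $\tau$ of a component of $\beta$ traversed at most once and starting and ending off $\gamma$.

*Proof.* **Step 1: the region between two turns.** We build the set to which the exchange lemma will be applied. Take a chain and $i<j$ in it, and let $\mathrm{Rec}=B_i\cup\dots\cup B_{j-1}\subset\Sigma_\gamma$. The segments of $\gamma^-$ between consecutive $b_l$ have disjoint interiors, and two successive ones share an end, so $b_i,\dots,b_j$ are monotone along $\gamma$. Hence $\mathrm{Rec}$ meets $\partial\Sigma_\gamma$ exactly in the interval $I$ between $a_i,a_j$ on $\gamma^+$ and the interval $J$ between $b_i,b_j$ on $\gamma^-$. For $i<l<j$ the discs $B_{l-1}$ and $B_l$ both border $\rho_l$ and have disjoint interiors, so they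 lie on its two different sides. So the frontier of $\mathrm{Rec}$ in $\Sigma_\gamma$ is contained in $\rho_i\cup\rho_j$. Let $Y$ be the set of vertices of $G$ in $\mathrm{Rec}$. No vertex lies on $\gamma$ or $\beta$.

**Step 2: few membership changes.** We bound how often edges of $G$ enter or leave $\mathrm{Rec}$. Moving along an edge, membership can change only when we cross $\rho_i$ or $\rho_j$, or when we cross $\gamma$. Let the edge cross $\gamma$ at a point $x$. All $a_l,b_l$ lie in open faces, so $x$ is none of them. Near $x$ on the $\gamma^+$-side we are in $\mathrm{Rec}$ iff $x\in I$, and on the $\gamma^-$-side iff $x\in J$. So membership changes at $x$ only if $x\in I\triangle J$.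

A point $x$ other than $a_i,a_j,b_i,b_j$ lies between two of these points iff exactly one of the two precedes $x$ on $\gamma$. So modulo $2$ we have $1_I(x)+1_J(x)=1_{I'}(x)+1_{J'}(x)$, where $I'$ is the interval between $a_i$ and $b_i$ and $J'$ the interval between $a_j$ and $b_j$. Hence, up to these endpoints, $I\triangle J\subseteq I'\cup J'$. The subarc $\rho_i$, seen in $\Sigma$, is a curve from $a_i$ to $b_i$ that avoids $V$ and crosses $r_i$ edges transversally. By Lemma 7, $\gamma$ crosses at most $r_i$ edges between $a_i$ and $b_i$, and at most $r_j$ between $a_j$ and $b_j$. Adding the $r_i+r_j$ crossings with $\rho_i$ and $\rho_j$, the total number of membership changes over all edges is at most $2(r_i+r_j)$.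

**Step 3: three consequences.** They prepare Lemma 8. An edge of $[Y,\bar Y]$ has a membership change, so
$$c(Y)\le2(r_i+r_j). \tag{9}$$
For $i<l<j$ the arc $\rho_l$ lies in $\mathrm{Rec}$. The edges crossed by these arcs are edges of $[S,\bar S]$, distinct for different crossings, since $\beta$ crosses each cut edge once. If such an edge has an end outside $Y$, it has a membership change on the way from the crossing, which is in $\mathrm{Rec}$, to this end. So
$$e_Y\ge\sum_{i<l<j}r_l-2(r_i+r_j). \tag{10}$$
Let $\rho_l$ be an arc of the chain with $l<i$ or $l>j$. It starts on $\gamma^+$ at $a_l\notin I$, so outside $\mathrm{Rec}$, and is disjoint from $\rho_i\cup\rho_j$, which contains the frontier of $\mathrm{Rec}$. As $\rho_l$ is connected, it is disjoint from $\mathrm{Rec}$. An edge crossed by it with an end in $Y$ has a membership change. So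
$$e_{\bar Y}\ge\sum_{l<i\text{ or }l>j}r_l-2(r_i+r_j), \tag{11}$$
the sum being over the arcs of the chain.

**Step 4: counting.** By Lemma 8 and (9), one of $e_Y,e_{\bar Y}$ is at most $2(r_i+r_j)$. With (10) and (11), the chain satisfies (7) with $\lambda=4$. The sum of its $r_l$ is at most $c(S)\le m$, so Lemma 9 with $T=m$ gives at most $\Lambda$ arcs per chain. By Lemma 10 there are at most $4g+1$ chains, so there are at most $Q$ through arcs.

**Step 5: from through arcs to partial sums.** List the signs of the crossings of $\tau$ with $\gamma$ in order. If two consecutive signs are equal, the subarc between these crossings leaves $\gamma$ on one side and arrives on the other side, so it is a through arc. As $\tau$ traverses its component at most once, different such pairs give different subarcs. So there are at most $Q$ equal consecutive pairs. Split the sequence into maximal runs of equal signs, of lengths $\ell_1,\ell_2,\dots$ with alternating signs $\varepsilon_1,\varepsilon_2,\dots$. Then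
$$|y_\gamma(\tau)|=\Big|\sum_k\varepsilon_k(\ell_k-1)+\sum_k\varepsilon_k\Big|\le\sum_k(\ell_k-1)+1\le Q+1,$$
since $\sum_k(\ell_k-1)$ is the number of equal consecutive pairs. $\square$

## 11. The dynamic program and the proof of Theorem 1

**The range.** This step fixes how large the coordinates may become. Let
$$L=2(4g+1)\big(96+64\lceil\log_5m\rceil\big)+2,$$
an integer with $L\ge2Q+2$ and $L=O((g+1)(1+\log N))$.

**The search for single walks.** This step computes the cheapest closed dual walks with given homology coordinates and area. For each start dart run a breadth-first search on states (current dart, $\eta\in[-L,L]^X$, $a\in\mathbb Z_n$), beginning with the start dart, $\eta=0$, $a=0$. A step is a transition to a next dart. It costs $1$, changes $\eta$ by the values of $(Y_e)_{e\in X}$ on the transition chord, and adds $\omega$ of the new dart to $a$. Steps leaving the range are forbidden. Returning to the start dart after at least one step (put a second copy of the start dart as target) gives a closed dual walk, with each of its darts counted once in the cost and once in $a$. Minimizing over start darts gives $\mathcal D(\eta,a)$, the minimum cost of a closed dual walk with total $Y$-vector $\eta$ and $\omega\equiv a$,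 all of whose prefixes from some start dart have $Y$-vector in $[-L,L]^X$.

**Combining walks.** This step forms collections. Let $\mathcal E_0(0,0)=0$ and $\mathcal E_0=\infty$ elsewhere, and for $k=1,\dots,g+1$
$$\mathcal E_k(\eta,a)=\min\Big(\mathcal E_{k-1}(\eta,a),\ \min_{\eta',a'}\big(\mathcal E_{k-1}(\eta-\eta',a-a')+\mathcal D(\eta',a')\big)\Big),$$
with $\eta\in[-(g+1)L,(g+1)L]^X$. Then $\mathcal E=\mathcal E_{g+1}$ satisfies: $\mathcal E(0,a)$ is the minimum total cost of a collection of at most $g+1$ such walks with total $Y$-vector $0$ and total $\omega\equiv a$. Output
$$h^*=\min_{a\not\equiv0}\ \mathcal E(0,a)/d(a).$$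

**Proof that $h^*\ge h$.** This is soundness. Let $\mathcal Z$ be a collection counted in $\mathcal E(0,a)$ with $a\not\equiv0$. By (5) there is a potential $\varphi$ for $f_{\mathcal Z}$, and (4) gives $\mathrm{cost}(\mathcal Z)\ge h\,d(\omega(\mathcal Z))=h\,d(a)$.

**Proof that $h^*\le h$.** This is completeness, and it is where Proposition 11 enters. Take $S$ as in Lemma 2. By Lemma 3, $\beta$ consists of at most $g+1$ closed dual walks of total cost $c(S)$. Start each at any of its darts. For $e\in X$ with sides $s,s'$, Proposition 11 applied to $\gamma_s$ and to $\gamma_{s'}$ shows that every prefix of the walk, and the whole walk, has $|Y_e|\le2(Q+1)\le L$. (Prefixes start and end at $w$-points, which are not on the arcs.) The total of each $Y_e$ over $\beta$ is $0$, since $\beta$ is null-homologous. By (3) with $\varphi=1_S$, $\omega(\beta)\equiv|S|\not\equiv0\pmod n$. So $\beta$ is counted in $\mathcal E(0,|S|)$, and $h^*\le c(S)/d(|S|)=h$.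

**An optimal cut.** This step extracts the cut. Now $h^*=h$. By backtracking through the tables find a collection $\mathcal Z$ and $a\not\equiv0$ attaining $h^*$. Then $\mathrm{cost}(\mathcal Z)=h\,d(a)$ with $d(a)>0$, and by Lemma 5 some level set $S_j$ of its potential is an optimal cut. The potential is computed along $C$ from $\varphi(v_0)=0$, and only the at most $n$ values $j$ taken by $\varphi$ need to be tested.

**Running time.** This step checks that the bound has the claimed form. There are at most $2m$ start darts, for each of them $O\big(m\,n\,(2L+1)^{2g}\big)$ states, and at most $2m$ transitions per state. The combination takes at most $(g+1)\,n^2\,(2(g+1)L+1)^{2g}(2L+1)^{2g}$ operations. Since $2g=|X|\le m$, we have $g\le N$. The total is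
$$N^{O(1)}\,(2(g+1)L+1)^{4g}\le N^{O(1)}\,(g+2)^{O(g)}\,(1+\ln N)^{4g},$$
because $2(g+1)L+1=O((g+1)^2(1+\ln N))$. By (1) with $k=4g$, $(1+\ln N)^{4g}\le e\,(4g)!\,N$. So the total is $2^{O((g+1)\log(g+2))}N^{O(1)}$. The embedding step takes $\sum_{k\le g}f_0(k)\cdot N^{O(1)}$. Both factors depending on $g$ are computable, which proves Theorem 1. $\blacksquare$

Hence the problem of finding the edge expansion of a graph is fixed parameter tractable with respect to genus.

## 12. Capacities, vertex weights and concave quotients

The proof uses only a few properties of $d$, so it extends to other quotients. This section is not needed for Theorem 1.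

**Theorem 12.** Let $G$ be a connected graph of genus $g$, given with a minimum-genus embedding, with positive integer edge capacities of total $c(E)$ and nonnegative integer vertex weights $w$ of total $W\ge1$. Write $c(S)$ for the capacity of the cut $[S,\bar S]$. Let $\psi:\{0,\dots,W\}\to\mathbb Q_{\ge0}$ (given by its values) be concave, with $\psi(0)=\psi(W)=0$, $\psi(x)=\psi(W-x)$, and $\psi>0$ on $0<x<W$. Assume some $S$ has $0<w(S)<W$. Then
$$\rho=\min\{c(S)/\psi(w(S)):0<w(S)<W\}$$
and an optimal cut can be computed in time $2^{O((g+1)\log(g+2))}(1+\log c(E))^{4g}(N+W)^{O(1)}$, where $N$ is the input length. In particular, for vertex weights in unary and capacities at most $2^{(\log N)^\kappa}$ ($\kappa\ge1$ fixed), this is FPT in $g$. The choice $\psi(x)=\min(x,W-x)$ gives the weighted minimum quotient cut, and $\psi(x)=x(W-x)$ gives the uniform (product-weighted) sparsest cut.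

*Example.* Let $G$ be the path $uvw'$ with both capacities $1$ and weights $1,0,1$, so $W=2$, and let $\psi(x)=x(2-x)$. The sets with $0<w(S)<2$ are those with exactly one of $u,w'$. All have $\psi(w(S))=1$, and the cheapest, such as $\{u\}$, have capacity $1$. So $\rho=1$.

*Proof.* **Step 1: properties of $\psi$.** They replace those of $d$. Extend $\psi$ to $\mathbb Z$ with period $W$. It is even, since $\psi(-x)=\psi(W-x)=\psi(x)$. It is subadditive: by periodicity let $x,y\in[0,W]$. If $0<x+y\le W$, concavity and $\psi(0)=0$ give $\psi(x)\ge\frac{x}{x+y}\psi(x+y)$ and $\psi(y)\ge\frac{y}{x+y}\psi(x+y)$; add these. If $x+y=0$ there is nothing to show. If $x+y>W$, then $(W-x)+(W-y)<W$ and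
$$\psi(x+y)=\psi((W-x)+(W-y))\le\psi(W-x)+\psi(W-y)=\psi(x)+\psi(y).$$
It is nondecreasing on $[0,W/2]$: if $x<y\le W/2$, then $y$ lies between $x$ and $W-x$, so by concavity $\psi(y)\ge\min(\psi(x),\psi(W-x))=\psi(x)$. Furthermore
$$c(S)\ge\rho\,\psi(w(S))\quad\text{for all }S\subseteq V, \tag{12}$$
since $\psi(w(S))=0$ when $w(S)\in\{0,W\}$. Finally $\rho>0$, since $0<w(S)<W$ makes $S$ nonempty and proper, so $c(S)\ge1$ as $G$ is connected. Call $S$ optimal if $0<w(S)<W$ and equality holds in (12). Note that $n\ge2$.

**Step 2: connected optimal cuts.** As in Lemma 2, the components $A_i$ of $G[S]$ for optimal $S$ satisfy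
$$\sum_ic(A_i)=c(S)=\rho\,\psi(w(S))\le\rho\sum_i\psi(w(A_i))\le\sum_ic(A_i),$$
so $c(A_i)=\rho\,\psi(w(A_i))$ for each $i$. As $A_i$ is nonempty and proper and $G$ is connected, $c(A_i)>0$. So $\psi(w(A_i))>0$, which means $0<w(A_i)<W$, and $A_i$ is optimal. The rest of the proof of Lemma 2 is unchanged, as $\psi(w(S))=\psi(w(\bar S))$.

**Step 3: the exchange lemma with constant $\frac32$.** Let $e_Y$ be the capacity of the edges of $[S,\bar S]$ with both ends in $Y$. For optimal $S$ and all $Y$ we show $\min(e_Y,e_{\bar Y})\le\frac32c(Y)$. By symmetry let $w(Y)\le W/2$, and put $x=w(Y\setminus S)$, $y=w(Y\cap S)$. From $w(S)=w(S\cup Y)-x$ and $w(S)=w(S\setminus Y)+y$, subadditivity and evenness give $\psi(w(S\cup Y))\ge\psi(w(S))-\psi(x)$ and $\psi(w(S\setminus Y))\ge\psi(w(S))-\psi(y)$. By monotonicity $\psi(x)+\psi(y)\le2\psi(w(Y))\le2c(Y)/\rho$. Identity (6) holds with capacities, by the same case distinction for each edge. So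
$$2e_{\bar Y}+c(Y)=c(S\cup Y)+c(S\setminus Y)\ge2\rho\,\psi(w(S))-2c(Y)=2c(S)-2c(Y)\ge2e_Y+2e_{\bar Y}-2c(Y),$$
that is, $2e_Y\le3c(Y)$.

**Step 4: through arcs.** The length of a curve is now the total capacity of its edge crossings, and $T^*$ is a shortest-path tree of $G^*$ for the capacities as edge lengths. Subpaths of its root paths are shortest, so Lemma 7 holds for lengths. Lemmas 3, 4, 6 and 10 do not involve the choice of lengths, except that the total cost of $\beta$ is now the capacity $c(S)$, with the capacity of the crossed edge as cost of a dart. Let $r_l\ge1$ be the length of $\rho_l$. In the proof of Proposition 11 count each membership change with the capacity of its edge. The total is at most $2(r_i+r_j)$, and (9), (10), (11) hold with capacities. By Step 3 one of $e_Y,e_{\bar Y}$ is at most $\frac32\cdot2(r_i+r_j)=3(r_i+r_j)$, so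
$$\min\Big(\sum_{i<l<j}r_l,\ \sum_{l<i\text{ or }l>j}r_l\Big)\le(2+3)(r_i+r_j).$$
Lemma 9 with $\lambda=5$ and $T=c(E)$ gives at most $120+80\log_5c(E)$ arcs per chain. So with $Q'=(4g+1)(120+80\log_5c(E))$ there are at most $Q'$ through arcs, and $|y_\gamma(\tau)|\le Q'+1$ as in Step 5 of that proof.

**Step 5: the algorithm.** Use $L=2(4g+1)(120+80\lceil\log_5c(E)\rceil)+2$, replace $\mathbb Z_n$ by $\mathbb Z_W$, subtree sizes by subtree weights in the definition of $\omega$, breadth-first search by Dijkstra's algorithm with capacities as dart costs, and $d$ by $\psi$; the output is $\rho^*=\min_{a\not\equiv0}\mathcal E(0,a)/\psi(a)$. If $f_{\mathcal Z}$ has potential $\varphi$, the telescoping of Lemma 5 gives $\omega(\mathcal Z)=\sum_vw(v)\varphi(v)-W\varphi(v_0)$, and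
$$\mathrm{cost}(\mathcal Z)\ge\sum_jc(S_j)\ge\rho\sum_j\psi(w(S_j))\ge\rho\,\psi(\omega(\mathcal Z)),$$
where the last inequality uses $\sum_vw(v)\varphi(v)=\sum_{j>-B}w(S_j)-BW$ and only the periodicity and subadditivity of $\psi$. So $\rho^*\ge\rho$. For $\rho^*\le\rho$ use the $\beta$ of an optimal $S$ with both sides connected: its prefixes stay in the range by Step 4, its total $Y$-vector is $0$, its cost is $c(S)$, and $\omega(\beta)\equiv w(S)\not\equiv0\pmod W$ because $0<w(S)<W$. For a collection attaining $\rho^*=\rho$ all inequalities are equalities, so $c(S_j)=\rho\,\psi(w(S_j))$ for all $j$, and some $\psi(w(S_j))>0$. This $S_j$ has $0<w(S_j)<W$ and is an optimal cut.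

**Step 6: the running time.** The counts of Section 11 hold with $W$ in place of $n$ for the area coordinate, up to factors polynomial in $N+W$ for Dijkstra's algorithm and for arithmetic. As $L=O((g+1)(1+\log c(E)))$,
$$(2(g+1)L+1)^{4g}\le(g+2)^{O(g)}(1+\log c(E))^{4g},$$
which gives the stated bound. If the weights are in unary, $W\le N$. If all capacities are at most $2^{(\log N)^\kappa}$, with $\log=\log_2$, then $c(E)\le N\,2^{(\log N)^\kappa}$, so $1+\log c(E)\le1+\log N+(\log N)^\kappa\le2(1+\log N)^\kappa\le2\cdot2^\kappa(1+\ln N)^\kappa$. Hence $(1+\log c(E))^{4g}\le2^{4g(1+\kappa)}(1+\ln N)^k$ with $k=\lceil4g\kappa\rceil$, and (1) bounds the last factor by $e\,k!\,N$. So the time is FPT in $g$. Finally, $\min(x,W-x)$ and $x(W-x)$ are concave and symmetric, vanish at $0$ and $W$, and are positive in between, so both are admissible choices of $\psi$. $\blacksquare$
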